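# Ultraroots of $L_1(L_q)$: bands in $L_1(L_q)$-lattices form an axiomatizable class of Banach spaces

## 1. $L_q$-spaces, where reflexivity does the work

Fix the scalar field $\mathbb K\in\{\mathbb R,\mathbb C\}$. Complex Banach lattices are complexifications of real ones. A contraction is a linear map of norm at most $1$, and a Banach space $Y$ is always regarded as a subspace of $Y^{**}$.

**Ultraproducts.** Let $\mathcal U$ be an ultrafilter on a set $I$ and $(X_i)_{i\in I}$ Banach spaces. The ultraproduct $(X_i)_{\mathcal U}$ is the space of bounded families $(x_i)$ modulo those with $\lim_{\mathcal U}\|x_i\|=0$. The class of $(x_i)$ is written $[x_i]$, and $\|[x_i]\|=\lim_{\mathcal U}\|x_i\|$. If all $X_i=Y$ we get the ultrapower $Y^{\mathcal U}$, which contains $Y$ through the diagonal embedding $y\mapsto[y]$. If the $X_i$ are Banach lattices, so is the ultraproduct, with $|[x_i]|=[|x_i|]$ and, for real elements, $[x_i]\wedge[y_i]=[x_i\wedge y_i]$.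

For instance, if $\dim Y<\infty$, every bounded family in $Y$ converges along $\mathcal U$, so $Y^{\mathcal U}=Y$.

**Ultraroots and axiomatizability.** A Banach space $Y$ is an ultraroot of $X$ if $X$ is linearly isometric to an ultrapower of $Y$. A class of Banach spaces is axiomatizable (in the language of Banach spaces) if it is closed under surjective linear isometries, under ultraproducts, and under ultraroots.

Closure under ultraroots is the delicate condition: we know the shape of the huge space $Y^{\mathcal U}$ and must recover the shape of $Y$. The link between the two is the map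
$$P:Y^{\mathcal U}\to Y^{**},\qquad P[y_i]=w^*\text{-}\lim_{\mathcal U}y_i .\tag{1.1}$$
It is a well-defined contraction, and $P[y]=y$ for $y\in Y$.

**Lattice vocabulary.** Write $x\perp y$ if $|x|\wedge|y|=0$. A band is a set of the form $D^\perp=\{x:x\perp d\ \text{for all }d\in D\}$. A band projection is a linear projection whose range and kernel are disjoint complements of each other. Band projections satisfy $0\le Mx\le x$ for $x\ge0$ and $|Mx|=M|x|$, and any two of them commute. In a Dedekind complete lattice every band is the range of a band projection. A Banach lattice in which order bounded disjoint sequences are norm null has order continuous norm and is Dedekind complete (Meyer-Nieberg, *Banach Lattices*, Thm 2.4.2); this applies to $L_q(\mu)$ for $q<\infty$.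

**Lemma 1.1.** A linear map $M$ on a Banach lattice with $M^2=M$ and $0\le Mx\le x$ for $x\ge 0$ is a band projection.

*Proof.* For $x,y\ge0$ put $z=Mx\wedge(I-M)y\ge 0$. Both $M$ and $I-M$ are positive, so $0\le Mz\le M(I-M)y=0$ and $0\le(I-M)z\le(I-M)Mx=0$. Hence $z=0$. Since $|Mx|\le M|x|$ and $|(I-M)y|\le(I-M)|y|$ for general $x,y$, the ranges $R$ of $M$ and $R'$ of $I-M$ are disjoint, and they span the space. If $w\perp R'$, write $w=r+r'$; then $r'=w-r$ is disjoint from $R'$ and lies in $R'$, so $r'=0$. Thus $R=R'^\perp$, and symmetrically $R'=R^\perp$. $\square$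

**Lemma 1.2.** Let $G$ be a Dedekind complete Banach lattice and $x,y\in G$. There are disjoint $x',y'\in G$ with $|x-x'|\le|x|\wedge|y|$ and $|y-y'|\le|x|\wedge|y|$.

*Proof.* Let $Q$ be the band projection onto the band generated by $(|x|-|y|)^+$, and put $x'=Qx$, $y'=(I-Q)y$, which are disjoint. Since $I-Q$ is a lattice homomorphism killing $(|x|-|y|)^+$, we have $(I-Q)|x|\le(I-Q)|y|$, so $|x-x'|=(I-Q)|x|\le|x|\wedge|y|$. Since $Q$ kills $(|x|-|y|)^-$, we have $Q|y|\le Q|x|$, so $|y-y'|=Q|y|\le|x|\wedge|y|$. $\square$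

If $x=[x_i]$ and $y=[y_i]$ are disjoint in an ultraproduct of Dedekind complete Banach lattices, then $\lim_{\mathcal U}\||x_i|\wedge|y_i|\|=0$. So Lemma 1.2 lets us choose representatives with $x_i\perp y_i$ for every $i$.

Two published theorems enter here. The $L_q$ version of Kakutani's theorem: a Banach lattice with $\|x+y\|^q=\|x\|^q+\|y\|^q$ for $x\perp y$ is an $L_q$-space. The theorem on contractive projections: the range of a contractive projection on an $L_q(\mu)$-space ($1\le q<\infty$, $\mu$ arbitrary, real or complex) is linearly isometric to an $L_q$-space (Ando; Tzafriri; Bernau–Lacey, *Pacific J. Math.* 53 (1974)).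

**Proposition 1.3.** For $1<q<\infty$, the class of Banach spaces linearly isometric to some $L_q(\mu)$ is axiomatizable.

*Proof.* Let $x\perp y$ in $(L_q(\mu_i))_{\mathcal U}$. With disjoint representatives, $\|x_i+y_i\|^q=\|x_i\|^q+\|y_i\|^q$ for each $i$, so $\|x+y\|^q=\|x\|^q+\|y\|^q$, and Kakutani's theorem gives closure under ultraproducts.

Now let $Y^{\mathcal U}$ be linearly isometric to an $L_q$-space. It is reflexive, hence so is its closed subspace $Y$, and $Y^{**}=Y$. The map (1.1) is then a contractive projection of an $L_q$-space onto $Y$, so $Y$ is an $L_q$-space. $\square$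

Reflexivity made $P$ land in $Y$ itself, and a known theorem finished. We now put an $L_1$-norm in front of the $L_q$-norm and ask what becomes of these lines.

## 2. The classes $BL_1L_q$ and $\mathcal BL_1L_q$, and what breaks

For $1\le p,q<\infty$, an $L_p(L_q)$-lattice is a Banach lattice $L_p(\Omega;L_q(\Omega'))$ (Bochner space, pointwise order) for measure spaces $\Omega,\Omega'$. $BL_pL_q$ denotes the class of Banach lattices that are isometrically lattice isomorphic to bands in $L_p(L_q)$-lattices. $\mathcal BL_pL_q$ denotes the class of Banach spaces linearly isometric to some member of $BL_pL_q$, the lattice structure being forgotten.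

Bands are really needed. The space $\mathbb K\oplus_1\ell_q^2$ with $q>1$ is a band in $L_1(\{1,2\};\ell_q^2)$: set one coordinate over the point $1$ to zero. But a three-dimensional $L_1(L_q)$-lattice is $\ell_1^3$ or $\ell_q^3$. In these, two distinct normalized atoms $a,b$ always have $\|a+b\|=2$, respectively always $\|a+b\|=2^{1/q}$, whereas both values occur in $\mathbb K\oplus_1\ell_q^2$.

**Question.** Is $\mathcal BL_1L_q$ axiomatizable for $1<q\le2$? (It comes from Yves Raynaud, "New axiomatizable classes of Banach spaces via disjointness-preserving isometries", arXiv:1603.07510 (2016).)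

The answer is yes, and in fact for all $1\le q<\infty$.

**Theorem A.** Let $1<q<\infty$. (U) $BL_1L_q$, hence $\mathcal BL_1L_q$, is closed under ultraproducts. (R) If an ultrapower of a Banach space $Y$ is linearly isometric to a member of $BL_1L_q$, then $Y\in\mathcal BL_1L_q$.

**Theorem B.** Let $1<q<\infty$, $X\in BL_1L_q$, $Y\subset X$ a closed subspace, and $P:X\to Y^{**}$ a contraction with $Py=y$ for $y\in Y$. Then $Y\in\mathcal BL_1L_q$.

Closure under surjective linear isometries holds by definition, so Theorem A answers the question. Theorem B gives (R): take $X\cong Y^{\mathcal U}$, the diagonal embedding, and the map (1.1). Section 8 adds a characterization (Theorem C) and the case $q=1$.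

**Notation.** For $x\in L_1(\Omega;V)$ put $N(x)(\omega)=\|x(\omega)\|_V$, so that $\|x\|=\int N(x)\,d\mu$. Let $S(x)=\{x\neq0\}$, a $\sigma$-finite set defined up to null sets, and $M_xy=\chi_{S(x)}y$. Say that $x$ has full support if $S(x)=\Omega$ up to a null set. If $V=L_q(\Omega')$ and $x\perp y$, then $x(\omega)\perp y(\omega)$ for a.e. $\omega$, so
$$N(x+y)^q=N(x)^q+N(y)^q .\tag{2.1}$$
If $0\le x_n\le x$ are disjoint, (2.1) gives $\sum N(x_n)^q\le N(x)^q$, so $N(x_n)\to0$ a.e., dominated by $N(x)$, and $\|x_n\|\to0$. So $L_1(\Omega;L_q(\Omega'))$ has order continuous norm and is Dedekind complete, and its bands are ranges of band projections. Multiplication by $\chi_A$ is a band projection by Lemma 1.1. Finally, a band in a band is a band: if $Q$ is the band projection onto a band $F$ of $G$ and $\beta$ a band projection of $F$, then $\beta Q$ is idempotent and $0\le\beta Qx\le x$ for $x\ge0$.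

**What changes.** First, $P$ need not land in $Y$. Take $Y=\ell_1$, $\mathcal U$ a nonprincipal ultrafilter on $\mathbb N$, and $\xi=[e_n]\in\ell_1^{\mathcal U}$. Then $P\xi=w^*\text{-}\lim_{\mathcal U} e_n$ vanishes on $c_0\subset\ell_\infty$ and takes the value $1$ on the constant sequence $1$, so $P\xi\notin\ell_1$.

A sensible response is to go to biduals. The map $P^{**}:X^{**}\to Y^{****}$, followed by the restriction map $R:Y^{****}\to Y^{**}$ (the adjoint of $Y^*\hookrightarrow Y^{***}$), is a $w^*$-$w^*$ continuous contraction. It is the identity on $Y$, hence on $Y^{\perp\perp}=Y^{**}\subset X^{**}$. So $Y^{**}$ is $1$-complemented in $X^{**}$, and with a projection theorem for such spaces one could hope for $Y^{**}\in\mathcal BL_1L_q$. There the approach stops: to pass from $Y^{**}$ to $Y$ is to prove Theorem B for $X=Y^{**}$ and $P=\mathrm{id}$, and the target of $P$ is again the bidual.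

Look at the $\ell_1$ example again. With $f=\sum_n2^{-n}e_n\in\ell_1$ we have $f\wedge\xi=[2^{-n}e_n]=0$. So $\xi$, which $P$ throws out of $Y$, is disjoint from $f$. Section 3 shows that this is the only way to leave $Y$: on the band of functions living on $S(f)$ with $f\in Y$, $P$ takes values in $Y$.

Second, we need to understand ranges of contractive projections on $L_1(L_q)$ (Sections 4 and 7). Third, we need a way to recognize members of $BL_1L_q$, both for ultraproducts and for those ranges (Sections 5 and 6).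

## 3. Smoothness at $f\in Y$ keeps $P$ inside $Y$

Let $V=L_q(\Omega')$ with $1<q<\infty$. This space is reflexive, smooth (its norm is Gâteaux differentiable off $0$) and strictly convex; this section uses only the first two properties. Let $L=L_1(\Omega;V)$. In Theorem B we may assume $X=L$: regard $X$ as a band in $L$ and compose $P$ with the band projection $L\to X$. So $Y\subset L$ is closed, and $P:L\to Y^{**}$ is a contraction with $Py=y$ on $Y$.

For $0\ne f\in Y$ and $x$ in $L$ or $Y^{**}$ put
$$\Phi_t(x)=\|f+tx\|+\|f-tx\|-2\|f\|\qquad(t>0).$$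
We shall use the principle of local reflexivity (Lindenstrauss–Rosenthal; Johnson–Rosenthal–Zippin): for finite-dimensional $E\subset Y^{**}$, $\varepsilon>0$ and finitely many functionals in $Y^*$, there is $T:E\to Y$ with $\|T\|\le1+\varepsilon$, $T=\mathrm{id}$ on $E\cap Y$, and $Tx$ agreeing with $x$ on the given functionals for all $x\in E$.

**Lemma 3.1.** Let $0\ne f\in Y$ and $x\in Y^{**}$. If $\Phi_t(x)=o(t)$ as $t\to0^+$, then $x\in Y$ and $x=M_fx$.

*Proof.* The plan: smallness of $\Phi_t$ survives approximation by elements of $Y$; in $L_1(V)$ it forces near-domination by a multiple of $f$; and sets of dominated functions are weakly compact.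

**Approximation from $Y$.** Let $\delta>0$ and choose $t>0$ with $\Phi_t(x)<\delta t$. Apply local reflexivity to $\mathrm{span}\{f,x\}$. We get operators $T$ into $Y$ with $Tf=f$, $\|T\|\le1+\varepsilon$, and $Tx$ in any prescribed $w^*$-neighborhood of $x$. For small $\varepsilon$,
$$\Phi_t(Tx)=\|T(f+tx)\|+\|T(f-tx)\|-2\|f\|\le(1+\varepsilon)\big(\|f+tx\|+\|f-tx\|\big)-2\|f\|<\delta t.$$
So $x$ lies in the $w^*$-closure of $C=\{y\in Y:\Phi_t(y)<\delta t\}$.

**Near-domination.** Since $\|a+b\|+\|a-b\|\ge2\max(\|a\|,\|b\|)$ in $V$, each $y\in C$ satisfies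
$$\delta t>\int\big(\|f+ty\|_V+\|f-ty\|_V-2\|f\|_V\big)d\mu\ \ge\ \int2\big(tN(y)-N(f)\big)_+d\mu .$$
Put $y_1=\min\big(1,\frac{N(f)}{tN(y)}\big)y$, with $y_1=0$ where $y=0$. Then $N(y_1)\le t^{-1}N(f)$ and $\|y-y_1\|=\int(N(y)-t^{-1}N(f))_+d\mu<\delta/2$. With $D_f=\{z\in L:N(z)\le N(f)\}$ this says
$$C\subset t^{-1}D_f+\tfrac\delta2B_L .$$

**Weak compactness.** The measure $N(f)\mu$ is finite, so $H=L_2(S(f),N(f)\mu;V)$ is reflexive. The set $\{h\in H:\|h(\omega)\|\le1\text{ a.e.}\}$ is bounded, closed and convex, hence weakly compact. The map $h\mapsto N(f)h$ from $H$ to $L$ is bounded, because $\int N(f)N(h)\,d\mu\le\|f\|^{1/2}\|h\|_H$, and it sends this set onto $D_f$. So $D_f$ is weakly compact.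

**Conclusion.** Identify $Y^{**}$ with $Y^{\perp\perp}\subset L^{**}$. The set $t^{-1}D_f+\frac\delta2B_{L^{**}}$ is $w^*$-compact and contains $C$, so it contains $x$. Hence there is $d\in L$ with $\|x-d\|\le\delta/2$. For $\psi\in Y^\perp\subset L^*$ with $\|\psi\|\le1$ we have $\psi(x)=0$, so $|\psi(d)|\le\delta/2$; by Hahn–Banach $\mathrm{dist}(d,Y)\le\delta/2$. Therefore $\mathrm{dist}(x,Y)\le\delta$. As $\delta$ was arbitrary and $Y$ is closed, $x\in Y$. Now $\Phi_t(x)$ is an integral whose integrand is nonnegative on $S(f)$ and equals $2tN(x)$ off $S(f)$, so $\Phi_t(x)\ge2t\int_{\Omega\setminus S(f)}N(x)\,d\mu$. As $\Phi_t(x)=o(t)$, $N(x)=0$ off $S(f)$. $\square$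

**Lemma 3.2.** If $f\in Y$, then $P(M_fL)\subset Y\cap M_fL$.

*Proof.* Let $f\neq0$ and $x\in M_fL$. Since $\|f\pm tPx\|=\|P(f\pm tx)\|\le\|f\pm tx\|$,
$$\Phi_t(Px)\le\Phi_t(x)=\int_{S(f)}\big(\|f+tx\|_V+\|f-tx\|_V-2\|f\|_V\big)d\mu .$$
The integrand divided by $t$ tends to $0$ pointwise, because $V$ is smooth at $f(\omega)\ne0$, and it is dominated by $2N(x)$. So $\Phi_t(Px)=o(t)$ and Lemma 3.1 applies to $Px$. $\square$

**Lemma 3.3.** If $f,g\in Y$, then $M_fg\in Y$.

*Proof.* By Lemma 3.2, $k:=PM_fg\in Y\cap M_fL$. Put $h:=g-k=P(g-M_fg)\in Y$, so $\|h\|\le\|(I-M_f)g\|$. Since $(I-M_f)k=0$, we have $(I-M_f)h=(I-M_f)g$, and so $\|h\|=\|M_fh\|+\|(I-M_f)g\|$. Hence $M_fh=0$, that is, $M_fg=M_fk=k\in Y$. $\square$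

For example, let $\Omega=\{1,2\}$ and $V=\ell_q^2$ with unit vectors $e_1,e_2$. Then $\mathrm{span}\{(e_1,e_1),(e_2,0)\}$ is not $1$-complemented in $L$, since with $f=(e_2,0)$ and $g=(e_1,e_1)$ it would have to contain $M_fg=(e_1,0)$.

**Reduction of Theorem B.** The aim is to cut $Y$ into pieces that contain a full-support element and are ranges of genuine projections. Let $(f_\alpha)$ be a maximal family of norm-one elements of $Y$ with pairwise disjoint supports. By Lemma 3.3, $Y_\alpha:=Y\cap M_{f_\alpha}L=M_{f_\alpha}Y$. For $g\in Y$ we have $\sum_\alpha\|M_{f_\alpha}g\|\le\|g\|$, so the series $\sum_\alpha M_{f_\alpha}g$ converges, and $g-\sum_\alpha M_{f_\alpha}g\in Y$ has support disjoint from all $S(f_\alpha)$. By maximality it is $0$. Hence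
$$Y=\Big(\bigoplus_\alpha Y_\alpha\Big)_{\ell_1}.$$
By Lemma 3.2, $P$ restricts to a contractive projection of $M_{f_\alpha}L=L_1(S(f_\alpha);V)$ onto $Y_\alpha$: the bidual has disappeared.

The class $\mathcal BL_1L_q$ is closed under $\ell_1$-sums. If $X_\alpha$ is a band in $L_1(\Omega_\alpha;L_q(\Omega_\alpha'))$, then $\bigoplus_1X_\alpha$ is a band in $L_1(\bigsqcup\Omega_\alpha;L_q(\bigsqcup\Omega'_\alpha))$: over $\Omega_\alpha$ keep only the part carried by $\Omega'_\alpha$, and then apply the band projection onto $X_\alpha$. So Theorem B follows from: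

**Proposition 3.4.** Let $\mu$ be $\sigma$-finite and $P$ a contractive projection of $L=L_1(\Omega;V)$ onto $E$, with some $f_0\in E$, $\|f_0\|=1$, of full support. Then $E\in\mathcal BL_1L_q$.

## 4. The $\sigma$-algebra of a contractive projection

We begin the proof of Proposition 3.4. Replacing $\mu$ by $N(f_0)\mu$ and each $x$ by $x/N(f_0)$ is an isometry that keeps supports. So assume $N(f_0)\equiv1$ and $\mu$ a probability. The lemmas of Section 3 apply with $Y=E$.

For $0\ne v\in V$ let $j(v)=\|v\|^{1-q}|v|^{q-2}\bar v\in V^*$ be its unique norming functional; $\mathrm{Re}\langle j(v),w\rangle$ is the derivative of $t\mapsto\|v+tw\|$ at $0$. If $f\in L$ has full support, dominated convergence shows that the norm of $L$ is Gâteaux differentiable at $f$ with derivative $\mathrm{Re}\,Jf$, where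
$$Jf(x)=\int\langle j(f),x\rangle\,d\mu .$$
The real part of the integrand is measurable as a limit of difference quotients; in the complex case use also $ix$. $Jf$ is the only norming functional of $f$. Indeed, if $\|\varphi\|\le1$ and $\varphi(f)=\|f\|$, then $t\,\mathrm{Re}\,\varphi(x)\le\|f+tx\|-\|f\|$ for all real $t$, and differentiability forces $\mathrm{Re}\,\varphi=\mathrm{Re}\,Jf$.

We also need an elementary fact.

**Lemma 4.1.** A closed sublattice $R$ of the real $L_1$ of a probability space with $1\in R$ equals $L_1(\mathcal A)$, where $\mathcal A=\{A:\chi_A\in R\}$.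

*Proof.* $\mathcal A$ is a $\sigma$-algebra because $R$ is closed under differences, $\wedge$ and limits. For $h\in R$ and $a\in\mathbb R$, $\chi_{\{h>a\}}=\lim_n(n(h-a)^+)\wedge1\in R$, so $h$ is $\mathcal A$-measurable. Conversely, the $\mathcal A$-simple functions lie in $R$ and are dense in $L_1(\mathcal A)$. $\square$

**Step 1.** *If $f\in E$ has full support, then $Jf\circ P=Jf$.* This is the equation that all later steps exploit. The functional $Jf\circ P$ has norm at most $1$ and takes the value $Jf(f)=\|f\|$ at $f$, so it is the unique norming functional.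

**Step 2.** *There is a sub-$\sigma$-algebra $\mathcal A$, containing the null sets, with $P(hf_0)=(Th)f_0$ for $h\in L_1(\mu)$, where $T=\mathbb E(\cdot|\mathcal A)$. In particular $\chi_Af_0\in E$ for $A\in\mathcal A$.* This step describes $P$ on the scalar multiples of $f_0$.

Let $0\le h\in L_1(\mu)$. By Step 1,
$$Jf_0(P(hf_0))=Jf_0(hf_0)=\int h\,d\mu=\|hf_0\|\ge\|P(hf_0)\|\ge|Jf_0(P(hf_0))|.$$
So equality holds throughout. Since $|\langle j(f_0),P(hf_0)\rangle|\le N(P(hf_0))$ and the integrals are equal, $\langle j(f_0(\omega)),P(hf_0)(\omega)\rangle=\|P(hf_0)(\omega)\|$ a.e.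

Strict convexity enters now. If $\|v\|=1$, $w\ne0$ and $\langle j(v),w\rangle=\|w\|$, then $\|v+w/\|w\|\|\ge\langle j(v),v+w/\|w\|\rangle=2$, so $w=\|w\|v$. Hence $P(hf_0)=(Th)f_0$ with $Th=N(P(hf_0))\ge0$ and $\int Th=\int h$. By linearity, $P(hf_0)=(Th)f_0$ with $Th=\langle j(f_0),P(hf_0)\rangle$ for all $h\in L_1(\mu)$. So $T$ is linear and positive; $\|Th\|_1=\|P(hf_0)\|\le\|h\|_1$; $\int Th=\int h$; $T1=1$ because $Pf_0=f_0$; and $T^2=T$ because $P^2=P$.

If $h=Th$ is real, then $T|h|\ge|Th|=|h|$ with equal integrals, so $T|h|=|h|$. Thus the real part of the range of $T$, which is $\ker(I-T)$, is a closed sublattice containing $1$. By Lemma 4.1 it is $L_1(\mathcal A)$ with $\mathcal A=\{A:T\chi_A=\chi_A\}$. For $A\in\mathcal A$ and $0\le h\le1$ we have $T(\chi_Ah)\le\chi_A$ and $T(\chi_{A^c}h)\le\chi_{A^c}$. So $\chi_ATh=T(\chi_Ah)$, and integrating, $\int_ATh=\int_Ah$. This extends to all $h\in L_1(\mu)$ by linearity and density, and $Th$ is $\mathcal A$-measurable, so $T=\mathbb E(\cdot|\mathcal A)$. Finally $P(\chi_Af_0)=\chi_Af_0$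 for $A\in\mathcal A$.

**Step 3.** *$P$ commutes with multiplication by $L_\infty(\mathcal A)$.* For $A\in\mathcal A$, the elements $\chi_Af_0$ and $\chi_{A^c}f_0$ of $E$ have supports $A$ and $A^c$. By Lemma 3.2, $P$ maps $\chi_AL$ and $\chi_{A^c}L$ into themselves. Multiplying $Px=P(\chi_Ax)+P(\chi_{A^c}x)$ by $\chi_A$ gives $\chi_APx=P(\chi_Ax)$. Now use density of simple functions in $L_\infty(\mathcal A)$.

Consequently, if $g\in E$, $h$ is $\mathcal A$-measurable and $hg\in L$, then $hg=\lim_nh\chi_{\{|h|\le n\}}g\in E$.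

**A two-point example.** How large can $N(g)$, $g\in E$, vary? Let $\Omega=\{1,2\}$ with masses $\frac12$, $V=\ell_q^2$, and $E=\mathrm{span}\{f_0,g\}$ with $f_0=(e_1,e_1)$, $g=(e_2,2e_2)$. Suppose $E$ were the range of a contractive projection. Since $(e_1,0)\notin E$, $\mathcal A$ is trivial and $T$ is the mean. With $h=(1,-1)$ we get $P(hf_0)=(Th)f_0=0$, so Step 1 gives $Jf(hf_0)=0$ for $f=sf_0+g$, $s>0$. But
$$Jf(hf_0)=\tfrac12s^{q-1}\big((s^q+1)^{(1-q)/q}-(s^q+2^q)^{(1-q)/q}\big)\neq0\qquad(q>1).$$
So $E$ is not $1$-complemented: the projection detects that $N(g)=(1,2)$ is not $\mathcal A$-measurable. The general argument integrates this computation over $s$.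

**Step 4.** *$N(g)$ is $\mathcal A$-measurable for every $g\in E$.* This is what will allow the $L_1(\mathcal A)$-direction to be separated from the $L_q$-direction.

For $s\in\mathbb R$ put $\rho_s(\omega)=\|sf_0(\omega)+g(\omega)\|$, which is convex and $1$-Lipschitz in $s$. Let $u_s(\omega)=\lim_nn(\rho_{s+1/n}-\rho_s)$ be its right derivative; it is jointly measurable and $|u_s|\le1$. The sets $\{sf_0+g=0\}$ are disjoint for distinct $s$, so for all but countably many $s$ the element $sf_0+g\in E$ has full support. For such $s$, $u_s=\mathrm{Re}\langle j(sf_0+g),f_0\rangle$ a.e. Let $h\in L_\infty$ be real. Apply Step 1 to $f=sf_0+g$ and the vector $hf_0$, insert Step 2, and take real parts: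
$$\int hu_s\,d\mu=\int(Th)u_s\,d\mu .$$

Suppose moreover $Th=0$. Then $\int hu_s\,d\mu=0$ for a.e. $s$, and by Fubini
$$\int h(\rho_S-\rho_0)\,d\mu=\int_0^S\!\!\int hu_s\,d\mu\,ds=0\qquad(S\in\mathbb R).$$
Since $\int h=\int Th=0$ and $\rho_0=N(g)$, this gives
$$\int h\,(\rho_S-|S|)\,d\mu=\int hN(g)\,d\mu\qquad(S\in\mathbb R).$$
Let $S\to\pm\infty$. We have $\rho_S-|S|=|S|(\|f_0+g/S\|-1)\to\pm c$ with $c=\mathrm{Re}\langle j(f_0),g\rangle$, dominated by $N(g)$. Hence $\int hc=\int hN(g)=-\int hc$, so $\int hN(g)\,d\mu=0$.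

For arbitrary real $k\in L_\infty$ take $h=k-Tk$. Then $\int kN(g)=\int(Tk)N(g)=\int k\,TN(g)$, so $N(g)=TN(g)$.

**Step 5.** *$P$ restricts to a contractive projection of $L_q(\Omega;V)\subset L$ onto $E_q:=E\cap L_q(\Omega;V)$, and $E_q$ is dense in $E$.* This brings us back to an $L_q$-space. For $x\in L$ and $A\in\mathcal A$, Step 3 gives $\int_AN(Px)=\|P(\chi_Ax)\|\le\int_AN(x)$. As $N(Px)$ is $\mathcal A$-measurable by Step 4, $N(Px)\le\mathbb E(N(x)|\mathcal A)$, and $\|N(Px)\|_q\le\|N(x)\|_q$ by Jensen's inequality. For density: if $g\in E$, then $\chi_{\{N(g)\le n\}}g\in E_q$ by Steps 3 and 4, and it converges to $g$.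

To finish Proposition 3.4 we need a criterion for membership in $BL_1L_q$. The same criterion will settle ultraproducts.

## 5. Recognizing $BL_1L_q$ from an $L_1$-valued norm

**Lemma 5.1.** Let $1\le q<\infty$ and let $(\Omega,\mathcal F,\mu)$ be a direct sum of finite measure spaces. Let $F$ be a Banach lattice, $N:F\to L_1(\mu)_+$ a map and $(M_A)_{A\in\mathcal F}$ band projections on $F$ such that

1. $\|x\|=\int N(x)\,d\mu$, $N(x)=N(|x|)$, $N(ax)=|a|N(x)$, $N(x+y)\le N(x)+N(y)$, and $0\le x\le y\Rightarrow N(x)\le N(y)$;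
2. $x\perp y\Rightarrow N(x+y)^q=N(x)^q+N(y)^q$;
3. $N(M_Ax)=\chi_AN(x)$.

Then $F\in BL_1L_q$.

The proof uses the relative Maharam theorem (Maharam, *Trans. AMS* 69 (1950); Fremlin, *Measure Theory* vol. 3, §333). Let $(\mathfrak B,\lambda)$ be a finite measure algebra and $\mathfrak C$ a closed subalgebra. There is a countable partition of unity $(b_n)$ of nonzero elements of $\mathfrak B$ with the following property. Let $c_n$ be the least element of $\mathfrak C$ above $b_n$. Either $\mathfrak B_{b_n}=\{c\cap b_n:c\in\mathfrak C\}$, or for some infinite cardinal $\kappa_n$ there is an isomorphism $\Phi_n:\mathfrak B_{b_n}\to\mathfrak C_{c_n}\widehat\otimes\mathfrak B_{\kappa_n}$ with $\Phi_n(c\cap b_n)=c\otimes1$ for $c\in\mathfrak C_{c_n}$, measure preserving when $\mathfrak C_{c_n}$ carries $c\mapsto\lambda(c\cap b_n)$. Here $\mathfrak B_b$ is the principal ideal below $b$ and $\mathfrak B_\kappa$ is the measure algebra of $\{0,1\}^\kappa$.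

For $F=\mathbb K\oplus_1\ell_q^2$ over $\Omega=\{1,2\}$ with $N(a;b,c)=(|a|,\|(b,c)\|_q)$, call the atoms $\mathbf a,\mathbf b,\mathbf c$. $\mathfrak B$ consists of all subsets of $\{\mathbf a,\mathbf b,\mathbf c\}$, and $\mathfrak C$ is generated by $\{\mathbf a\}$ and $\{\mathbf b,\mathbf c\}$. A partition as in the theorem is $b_1=\{\mathbf a,\mathbf b\}$, $b_2=\{\mathbf c\}$, both of the first kind. It exhibits $F$ as $L_1(\{1,2\})$ and $L_1(\{2\})$ glued in the $\ell_q$ way over the point $2$.

*Proof of Lemma 5.1.*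

**Step 1: order continuity.** *This supplies Dedekind completeness and limits.* By 1, $|N(x)-N(y)|\le N(x-y)$, so $N$ is continuous. If $0\le x_n\le x$ are disjoint, 2 and monotonicity give $\sum N(x_n)^q\le N(x)^q$, so $N(x_n)\to0$ a.e., dominated by $N(x)$, and $\|x_n\|\to0$. By Meyer-Nieberg's theorem, $F$ has order continuous norm and is Dedekind complete.

**Step 2: $A\mapsto M_A$ is a Boolean homomorphism.** *This turns $\mathcal F$ into an algebra of band projections.* Since $x-M_Ax\perp M_Ax$, 2 and 3 give $N(x-M_Ax)=\chi_{A^c}N(x)$. Hence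
$$N(y)=0\text{ off }A\ \Rightarrow\ M_Ay=y,\qquad N(y)=0\text{ on }A\ \Rightarrow\ M_Ay=0. \tag{5.1}$$
So $M_AM_{A^c}=M_{A^c}M_A=0$ and $M_{A^c}(x-M_Ax)=x-M_Ax$; thus $M_{A^c}=I-M_A$. For $B\subset A$, (5.1) gives $M_AM_B=M_B$, and $M_BM_A=M_B$ since band projections commute. So $M_{A\cap B}=M_{A\cap B}M_AM_B$. On the other hand $N(M_AM_Bx)=\chi_{A\cap B}N(x)$, so (5.1) gives $M_{A\cap B}M_AM_B=M_AM_B$. Hence $M_{A\cap B}=M_AM_B$.

**Step 3: the measure algebra of one element.** *We encode the band of a positive element by a measure algebra.* Let $0<e\in F$, $u=N(e)$, $S=\{u>0\}$. Let $\mathfrak B$ be the Boolean algebra of components of $e$ (the $b$ with $b\wedge(e-b)=0$), complete by Dedekind completeness. For $b\in\mathfrak B$ we have $N(b)\le u$; put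
$$\lambda(b)=\int_SN(b)^qu^{1-q}\,d\mu\le\int u\,d\mu .$$
By 2, $\lambda$ is additive. If $b_n\downarrow0$, then $\|b_n\|\to0$, so the decreasing sequence $N(b_n)$ tends to $0$ a.e. and $\lambda(b_n)\to0$. If $\lambda(b)=0$, then $N(b)=0$, so $b=0$. So $(\mathfrak B,\lambda)$ is a finite measure algebra.

By Step 2, $A\mapsto M_Ae$ induces a Boolean homomorphism of the measure algebra of $(S,u\mu)$ into $\mathfrak B$, with image $\mathfrak C$. Since $\lambda(M_Ae)=\int_Au\,d\mu$, it is measure preserving, so injective. Hence $\mathfrak C$ is the isometric image of a complete metric space (distance = measure of the symmetric difference), and so $\mathfrak C$ is closed.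

**Step 4: product coordinates.** *We identify each $\mathfrak B_{b_n}$ with the measure algebra of a product.* Take $(b_n)$ from the relative Maharam theorem. Put $S_n=\{N(b_n)>0\}\subset S$ and $k_n=N(b_n)^qu^{1-q}$ on $S$. We have $b_n\le M_Ae$ iff $M_Ab_n=b_n$ iff $N(b_n)$ vanishes off $A$, so $c_n=M_{S_n}e$. Moreover $M_Ae\wedge b_n=M_Ab_n$ and $\lambda(M_Ab_n)=\int_{A\cap S}k_n\,d\mu$. So there are a probability space $(\Omega_n',\nu_n)$ (a point or $\{0,1\}^{\kappa_n}$) and a measure preserving isomorphism $\Phi_n$ of $(\mathfrak B_{b_n},\lambda)$ onto the measure algebra of $(S_n\times\Omega_n',k_n\mu\otimes\nu_n)$ with $\Phi_n(M_Ab_n)=(A\cap S_n)\times\Omega_n'$.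

**Step 5: the band of $b_n$ is $L_1(S_n;L_q(\Omega_n'))$.** *We transport functions along $\Phi_n$.* For $g=\sum_ka_kd_k$, a finite sum with disjoint $d_k\in\mathfrak B_{b_n}$, put
$$\Psi_ng=N(b_n)\sum_ka_k\chi_{\Phi_n(d_k)} .$$
Each measurable subset of this finite product is a limit in measure of finite unions of rectangles. Along a subsequence the sections converge in $\nu_n$-measure for a.e. $\omega$, so $\omega\mapsto\chi_{\Phi_n(d_k)}(\omega,\cdot)\in L_q(\Omega'_n)$ is strongly measurable. For $A\in\mathcal F$, since $d_k\wedge M_Ab_n=M_Ad_k$,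
$$\int_{A\cap S}u^{1-q}\!\int|\Psi_ng|^qd\nu_nd\mu=\sum_k|a_k|^q\lambda(M_Ad_k)=\int_{A\cap S}u^{1-q}\sum_k|a_k|^qN(d_k)^qd\mu=\int_{A\cap S}u^{1-q}N(g)^qd\mu ,$$
with finite values. So $N(\Psi_ng)=N(g)$ on $S$, and both vanish off $S$. Here $N(\Psi_ng)$ is the pointwise $L_q(\Omega'_n)$-norm.

These $g$ form a vector sublattice on which $\Psi_n$ is a lattice homomorphism. They are dense in the band generated by $b_n$: by Freudenthal's theorem they are dense in the principal ideal, which is dense in the band by order continuity. So $\Psi_n$ extends to an $N$-preserving lattice isometry of this band into $L_1(S_n;L_q(\Omega_n'))$. Its range is closed and contains $N(b_n)\chi_A\otimes\chi_B$ for all measurable $A\subset S_n$, $B\subset\Omega_n'$. Since $N(b_n)$ is integrable and positive on $S_n$, these span a dense subspace. So $\Psi_n$ is onto.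

**Step 6: gluing.** *We assemble the pieces with the $\ell_q$ rule.* Take a maximal disjoint family $(e_\gamma)$ in $F_+\setminus\{0\}$ and decompose each $e_\gamma$ as above. This gives a disjoint family $(b_j)_{j\in J}$ with trivial disjoint complement; let $F_j\cong L_1(S_j;L_q(\Omega_j'))$ be the corresponding bands and $x_j$ the component of $x\in F$ in $F_j$. For $x\ge0$, $x$ is the supremum of the finite sums of its $x_j$, since the difference is disjoint from all $b_j$. By order continuity $x=\sum x_j$ unconditionally in norm for every $x\in F$, so only countably many $x_j$ are nonzero. By 2 and continuity, $N(x)^q=\sum_jN(x_j)^q$. Conversely, let $x_j\in F_j$, countably many nonzero, with $(\sum_jN(x_j)^q)^{1/q}\in L_1(\mu)$. Finite blocks of $\sum x_j$ have $N$ equal to the corresponding $\ell_q$-norms, which tend to $0$ a.e. and are dominated, so $\sum x_j$ converges.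

On the other side, a function $f\in L_1(\Omega;L_q(\bigsqcup_j\Omega'_j))$ is essentially separably valued. So its restrictions $f_j\in L_1(\Omega;L_q(\Omega_j'))$ vanish for all but countably many $j$, and $N(f)^q=\sum_jN(f_j)^q$. Hence $F$ is lattice isometric to $\{f:f_j=0\text{ off }S_j\text{ for all }j\}$. This is the range of $(f_j)\mapsto(\chi_{S_j}f_j)$, a band projection by Lemma 1.1. $\square$

## 6. Closure under ultraproducts

**Proof of (U)** (valid for $1\le q<\infty$)**.** Let $X_i$ be a band in $L^i=L_1(\Omega_i;L_q(\Omega_i'))$, with band projection $\beta_i$.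

**Step 1: it suffices to treat $F:=(L^i)_{\mathcal U}$.** The ultraproduct $\beta[x_i]=[\beta_ix_i]$ satisfies $\beta^2=\beta$ and $0\le\beta x\le x$ for $x\ge0$. By Lemma 1.1 it is a band projection of $F$ onto $(X_i)_{\mathcal U}$, and a band in a band is a band. So we show $F\in BL_1L_q$.

By Kakutani's theorem on abstract $L_1$-spaces, $(L_1(\Omega_i))_{\mathcal U}=L_1(\Omega)$ with $\Omega$ a direct sum of finite measure spaces. Put $N([x_i])=[N(x_i)]\in L_1(\Omega)_+$; this is well defined since $|N(x)-N(y)|\le N(x-y)$ in each $L^i$. We check the hypotheses of Lemma 5.1.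

**Step 2: hypothesis 1.** We have $\int N(x)=\|[N(x_i)]\|=\lim_{\mathcal U}\|x_i\|=\|x\|$. The other items pass from $L^i$ to the classes; for monotonicity, if $0\le x\le y$, choose representatives $x_i,y_i\ge0$ and replace $x_i$ by $x_i\wedge y_i$.

**Step 3: hypothesis 2.** *The function $(s,t)\mapsto(s^q+t^q)^{1/q}$ must be passed through the ultraproduct using only lattice operations.* Let $x\perp y$. By Lemma 1.2 choose representatives with $x_i\perp y_i$. Then $N(x_i+y_i)=\phi(N(x_i),N(y_i))$ with $\phi(s,t)=(s^q+t^q)^{1/q}$. On $\mathbb R_+^2$, $\phi$ is a supremum of linear forms with nonnegative coefficients, attained at each point. By compactness of $\{s+t=1\}$ and homogeneity, for each $\varepsilon>0$ there is a finite maximum $m_\varepsilon$ of such forms with $m_\varepsilon\le\phi\le(1+\varepsilon)m_\varepsilon$. Since $m_\varepsilon(N(x),N(y))=[m_\varepsilon(N(x_i),N(y_i))]$, we get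
$$m_\varepsilon(N(x),N(y))\le N(x+y)\le(1+\varepsilon)m_\varepsilon(N(x),N(y)).$$
Letting $\varepsilon\to0$, $N(x+y)=\phi(N(x),N(y))$.

**Step 4: hypothesis 3.** *We construct $M_A$ for sets $A\subset\Omega$ that need not come from sets in the $\Omega_i$.* Let $A\subset\Omega$ be measurable and $x=[x_i]$. Since $0\le\chi_AN(x)\le N(x)$, we can write $\chi_AN(x)=[u_i]$ with $0\le u_i\le N(x_i)$: replace any real representative $u_i$ by $u_i^+\wedge N(x_i)$. Put $a=\big[\frac{u_i}{N(x_i)}x_i\big]$ (with $0/0=0$) and $b=x-a$. Then $N(a)=[u_i]=\chi_AN(x)$ and $N(b)=[N(x_i)-u_i]=\chi_{A^c}N(x)$. If $x\ge0$, taking $x_i\ge0$ gives $a,b\ge0$.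

Let $F_A=\{x:N(x)=0\text{ off }A\}$, a linear subspace. Then $F_A\cap F_{A^c}=\{0\}$, and we have just shown $F=F_A\oplus F_{A^c}$. In particular $a$ depends only on $x$ and $A$. The projection $M_A$ onto $F_A$ along $F_{A^c}$ satisfies $0\le M_Ax\le x$ for $x\ge0$, so it is a band projection by Lemma 1.1, and $N(M_Ax)=\chi_AN(x)$.

Lemma 5.1 gives $F\in BL_1L_q$. If $Y_i$ is linearly isometric to $X_i$ for each $i$, then $(Y_i)_{\mathcal U}$ is linearly isometric to $(X_i)_{\mathcal U}$, so $\mathcal BL_1L_q$ is closed under ultraproducts too. $\square$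

## 7. The range $E$ is a band in an $L_1(L_q)$-lattice

We finish Proposition 3.4 in the situation of Section 4. For $q\ne2$ the lattice structure of $E$ is borrowed from $E_q$, and multiplication by $\chi_A$ is recognized as a band projection by a norm identity.

**Lemma 7.1 (Lamperti).** If $1\le q<\infty$, $q\ne2$, and $\|f+g\|_q^q+\|f-g\|_q^q=2(\|f\|_q^q+\|g\|_q^q)$ in $L_q$, then $fg=0$ a.e.

*Proof.* For scalars $a,b$ and $q<2$,
$$\tfrac12(|a+b|^q+|a-b|^q)\le\big(\tfrac12(|a+b|^2+|a-b|^2)\big)^{q/2}=(|a|^2+|b|^2)^{q/2}\le|a|^q+|b|^q,$$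
and the last inequality is strict if $ab\ne0$. For $q>2$ all inequalities are reversed. So equality of the integrals forces $fg=0$ a.e. $\square$

### 7.1. The case $q\neq2$

**Step 1: an $L_q(\Lambda)$ inside the problem.** *We apply the projection theorem of Section 1.* $L_q(\Omega;V)=L_q(\Omega;L_q(\Omega'))$ has $q$-additive norm on disjoint elements, so it is an $L_q$-space. By Step 5 of Section 4 and the theorem on contractive projections there is a surjective isometry $U:(E_q,\|\cdot\|_q)\to L_q(\Lambda)$.

**Step 2: $m_A:=U\chi_AU^{-1}$ is a band projection of $L_q(\Lambda)$ for $A\in\mathcal A$.** It is a well-defined projection by Step 3 of Section 4. If $f=m_Af$ and $g=(I-m_A)g$, then $U^{-1}f$ and $U^{-1}g$ live on $A$ and $A^c$, so $\|f\pm g\|^q=\|f\|^q+\|g\|^q$, and $f\perp g$ by Lemma 7.1. So the ranges of $m_A$ and $I-m_A$ are disjoint and span $L_q(\Lambda)$. As in the proof of Lemma 1.1, each is the disjoint complement of the other, and $m_A$ is a band projection.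

**Step 3: the transported norm function.** *We show that $N$ respects the order of $L_q(\Lambda)$.* Put $N'(h)=N(U^{-1}h)$. It is $\mathcal A$-measurable by Step 4 of Section 4, so it is determined by
$$\int_AN'(h)^q\,d\mu=\|\chi_AU^{-1}h\|_q^q=\|m_Ah\|^q_{L_q(\Lambda)}\qquad(A\in\mathcal A).\tag{7.1}$$
Since $|m_Ah|=m_A|h|$, (7.1) gives: $N'(h)=N'(|h|)$; if $|h|\le|h'|$ then $N'(h)\le N'(h')$; and $N'(h+h')^q=N'(h)^q+N'(h')^q$ for $h\perp h'$. Moreover $N'(m_Ah)=\chi_AN'(h)$, and $N'$ is subadditive and absolutely homogeneous because $N$ is.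

**Step 4: the lattice $F$.** *We complete in the $L_1$-type norm.* By Step 3, $|||h|||=\int N'(h)\,d\mu=\|U^{-1}h\|_E$ is a lattice norm on $L_q(\Lambda)$. Its completion $F$ is a Banach lattice. In the complex case, $F$ is the complexification of the completion of the real part. The inequality $||z|-|w||\le|z-w|$ makes the modulus continuous. For $z\in L_q(\Lambda)$, $|z|$ is a $|||\cdot|||$-limit of finite suprema of elements $\mathrm{Re}(e^{i\theta}z)$, since over a finite $\varepsilon$-net of angles ($\varepsilon<\pi/2$) the supremum lies between $|z|\cos\varepsilon$ and $|z|$; so the extended modulus is that of the complexification. Since $E_q$ is dense in $E$, $U^{-1}$ extends to a surjective linear isometry $F\to E$.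

**Step 5: the hypotheses of Lemma 5.1 over $(\Omega,\mathcal A,\mu)$.** By $|N'(h)-N'(h')|\le N'(h-h')$ and $N'(m_Ah)\le N'(h)$, the maps $N'$ and $m_A$ extend continuously to $F$; call the extensions $N$ and $M_A$. The positive cone of $F$ is the closure of that of $L_q(\Lambda)$. So $M_A^2=M_A$ and $0\le M_Ax\le x$ for $x\ge0$, and $M_A$ is a band projection by Lemma 1.1.

Hypothesis 3 and all of 1 except monotonicity pass to the limit. For monotonicity, let $0\le x\le y$ in $F$ and $x_n\to x$, $y_n\to y$ with $x_n,y_n\in L_q(\Lambda)$ real. Then $x_n^+\wedge y_n^+\to x$, $y_n^+\to y$, and $N'(x_n^+\wedge y_n^+)\le N'(y_n^+)$. For 2, let $x\perp y$ in $F$ and $x_n\to x$, $y_n\to y$ in $L_q(\Lambda)$. Apply Lemma 1.2 in $L_q(\Lambda)$ to get disjoint $x_n',y_n'$ with $|x_n-x_n'|,|y_n-y_n'|\le|x_n|\wedge|y_n|\to|x|\wedge|y|=0$. So $x_n'\to x$, $y_n'\to y$, and 2 passes to the limit along a subsequence for which $N'(x_n')$, $N'(y_n')$ and $N'(x_n'+y_n')$ converge a.e.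

By Lemma 5.1, $F\in BL_1L_q$, so $E\in\mathcal BL_1L_q$.

### 7.2. The case $q=2$

Here Step 2 of the previous case fails: the identity in Lemma 7.1 is the parallelogram law and holds for all $f,g$. Concretely, let $\Omega=\{1,2\}$ with masses $\frac12$, $V=\mathbb K$, $E=L$, and $U(a,b)=\frac12(a+b,a-b)$, an isometry of $E_2$ onto $\ell_2^2$. Then $m_{\{1\}}(c,d)=\frac12(c+d,c+d)$, which is not a band projection. Instead of borrowing a lattice structure, we build an orthonormal basis with coefficients in $L_1(\mathcal A)$.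

**Step 1: an $\mathcal A$-valued scalar product.** For $g,g'\in E$ put $(g|g')(\omega)=\langle g(\omega),g'(\omega)\rangle_V$, the scalar product of the Hilbert space $V$. It is $\mathcal A$-measurable by polarization and Step 4 of Section 4, and $|(g|g')|\le N(g)N(g')$. By Zorn's lemma take a maximal family $(e_\gamma)_{\gamma\in\Gamma}$ in $E$ with $N(e_\gamma)=\chi_{A_\gamma}$, $\mu(A_\gamma)>0$ (so $A_\gamma\in\mathcal A$), and $(e_\gamma|e_\delta)=0$ for $\gamma\ne\delta$.

**Step 2: expansion of $g\in E$.** *We show that the family is a basis.* Let $a_\gamma=(g|e_\gamma)$. It is $\mathcal A$-measurable, vanishes off $A_\gamma$, satisfies $|a_\gamma|\le N(g)$, and $a_\gamma e_\gamma\in E$ by Step 3 of Section 4. By Bessel, $\sum_{\gamma\in G}|a_\gamma|^2\le N(g)^2$ for finite $G\subset\Gamma$. So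
$$\sum_\gamma\int_{\{N(g)>0\}}|a_\gamma|^2N(g)^{-1}\,d\mu\le\int N(g)\,d\mu<\infty,$$
and only countably many $a_\gamma$ are nonzero. Finite blocks of $\sum a_\gamma e_\gamma$ have pointwise norm $(\sum|a_\gamma|^2)^{1/2}$ over the block, which tends to $0$ a.e. and is dominated by $N(g)$. So $g'=\sum a_\gamma e_\gamma$ converges in $L$, and $g'\in E$. If $x_n\to x$ in $L$, then $(x_n|e_\gamma)\to(x|e_\gamma)$ in $L_1$; hence $(g-g'|e_\gamma)=a_\gamma-a_\gamma=0$ for all $\gamma$. If $g\ne g'$, then $\chi_{S(g-g')}N(g-g')^{-1}(g-g')$ lies in $E$ by Steps 3 and 4 of Section 4, and it contradicts maximality. So $g=\sum a_\gamma e_\gamma$ and $N(g)=(\sum|a_\gamma|^2)^{1/2}$.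

**Step 3: conclusion.** Conversely, let $(a_\gamma)\in L_1(\Omega,\mathcal A;\ell_2(\Gamma))$ with $a_\gamma=0$ off $A_\gamma$. Only countably many coordinates are nonzero, and by the same block estimate $\sum a_\gamma e_\gamma$ converges in $L$ to an element of $E$ with coordinates $a_\gamma$. Hence $E$ is isometric to the band $\{(a_\gamma):a_\gamma=0\text{ off }A_\gamma\}$ of $L_1(\Omega,\mathcal A;\ell_2(\Gamma))$, and $E\in\mathcal BL_1L_2$.

This proves Proposition 3.4, hence Theorem B by the reduction in Section 3, hence (R). With (U) from Section 6, Theorem A is proved: $\mathcal BL_1L_q$ is axiomatizable for $1<q\le2$, and indeed for $1<q<\infty$. $\blacksquare$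

## 8. All $1\le q<\infty$, and six equivalent descriptions

**Theorem C.** For every $1\le q<\infty$ the class $\mathcal BL_1L_q$ is axiomatizable in the language of Banach spaces. For a Banach space $Y$ the following are equivalent:

- (a) $Y\in\mathcal BL_1L_q$;
- (b) some ultrapower of $Y$ is in $\mathcal BL_1L_q$;
- (c) $Y$ is isometric to a $1$-complemented subspace of a member of $\mathcal BL_1L_q$;
- (d) there are $X\in\mathcal BL_1L_q$, an isometric embedding $\iota:Y\to X$ and a contraction $P:X\to Y^{**}$ with $P\iota$ the canonical inclusion;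
- (e) $Y^{**}\in\mathcal BL_1L_q$;
- (f) for all $y_1,\dots,y_n\in Y$ and $\varepsilon>0$ there is a finite-dimensional subspace $G\subset Y$ with $\mathrm{dist}(y_k,G)<\varepsilon$ for all $k$ and a linear bijection $S$ from $G$ onto a finite $\ell_1$-sum $\bigoplus_1\ell_q^{n_i}$ with $\|S\|\,\|S^{-1}\|\le1+\varepsilon$.

*Proof.* (U) was proved for all $1\le q<\infty$, and (b)⇒(a) is closure under ultraroots. So axiomatizability follows from the equivalences.

**(d)⇒(a).** *This is the main implication.* We may take $X\in BL_1L_q$. For $q>1$ apply Theorem B to the subspace $\iota(Y)$ and the contraction $\iota^{**}P:X\to\iota(Y)^{**}$.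

For $q=1$, the norm of a member of $BL_1L_1$ is additive on disjoint elements, so by Kakutani it is a space $L_1(\Omega;\mathbb K)$. Section 3, up to the statement of Proposition 3.4, and Steps 1 and 2 of Section 4 hold verbatim with $V=\mathbb K$, which is reflexive, smooth and strictly convex (here $j(v)=\bar v/|v|$). After normalization $|f_0|=1$, so every $g\in E$ is $hf_0$ with $h\in L_1(\mu)$, and $g=Pg$ means $h=Th$. So $E=\{hf_0:h\in L_1(\mathcal A)\}\cong L_1(\mathcal A)\in\mathcal BL_1L_1$. The reduction of Section 3 then gives $Y\in\mathcal BL_1L_1$.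

**(a)⇒(b).** By (U), every ultrapower of $Y$ is in the class. **(b)⇒(d).** Take $X=Y^{\mathcal U}$, $\iota$ the diagonal embedding and the map (1.1). **(a)⇒(c)⇒(d).** The first implication is trivial. For the second, if $Q$ is a contractive projection of $X$ onto $\iota(Y)$, take $P=\iota^{-1}Q$. **(e)⇒(d).** Take $X=Y^{**}$, $P=\mathrm{id}$.

**(a)⇒(e).** *We place $Y^{**}$ in an ultrapower.* Index by triples $i=(E,\Gamma,\varepsilon)$ with $E\subset Y^{**}$ finite-dimensional, $\Gamma\subset Y^*$ finite and $0<\varepsilon<1$, ordered by larger $E$, larger $\Gamma$, smaller $\varepsilon$. Let $\mathcal U$ be an ultrafilter containing all tails and let $T_i:E\to Y$ be given by local reflexivity. For $x\in Y^{**}$ put $Jx=[T_ix]$, with $T_ix$ read as $0$ if $x\notin E$. Then $J:Y^{**}\to Y^{\mathcal U}$ is a linear contraction, and with $P$ from (1.1), $PJx=w^*\text{-}\lim_{\mathcal U} T_ix=x$. So $J$ is isometric and $JP$ is a contractive projection of $Y^{\mathcal U}$ onto $J(Y^{**})$. As $Y^{\mathcal U}$ is in the class by (U), $Y^{**}$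 satisfies (c), and (c)⇒(d)⇒(a), applied to $Y^{**}$, gives (e).

**(a)⇒(f).** *We approximate by simple functions and make the norms of the pieces almost constant.* Let $Y=X$ be a band in $L_1(\Omega;L_q(\Omega'))$ with band projection $\beta$, let $0<\varepsilon<1$ and $x_1,\dots,x_n\in X$. Choose simple $s_k=\sum_{m,l}c^k_{ml}\chi_{A_m\times B_l}$ (finite sums; $A_m$ disjoint and $B_l$ disjoint, of finite measure) with $\|x_k-s_k\|<\varepsilon/2$. Then $\|x_k-\beta s_k\|<\varepsilon/2$. Put $A=\bigcup A_m$ and $e_l=\beta(\chi_{A\times B_l})$; these are disjoint since $0\le e_l\le\chi_{A\times B_l}$. Band projections commute, so $\beta s_k=\sum c^k_{ml}\chi_{A_m}e_l$.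

Partition $A$ into countably many sets $C_i$, each contained in some $A_m$, such that for each $l$ either $N(e_l)=0$ on $C_i$, or $t_{il}\le N(e_l)\le(1+\varepsilon)t_{il}$ on $C_i$ with a constant $t_{il}>0$: cut the range of each of the finitely many $N(e_l)$ at the powers of $1+\varepsilon$. Since $\beta s_k=\sum_i\chi_{C_i}\beta s_k$ converges, we can keep finitely many non-null $C_i$ so that each $\beta s_k$ changes by less than $\varepsilon/2$. Let $G\subset X$ be the span of the nonzero vectors $\chi_{C_i}e_l$ with these $C_i$; then $\mathrm{dist}(x_k,G)<\varepsilon$. For $g=\sum a_{il}\chi_{C_i}e_l\in G$ we have $N(g)^q=\sum_l|a_{il}|^qN(e_l)^q$ on $C_i$, so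
$$\sum_i\mu(C_i)\Big(\sum_l|a_{il}|^qt_{il}^q\Big)^{1/q}\le\|g\|\le(1+\varepsilon)\sum_i\mu(C_i)\Big(\sum_l|a_{il}|^qt_{il}^q\Big)^{1/q}.$$
Thus $Sg=(\mu(C_i)t_{il}a_{il})_{i,l}$ is a bijection onto a finite $\ell_1$-sum of spaces $\ell_q^{n_i}$ with $\|S\|\le1$, $\|S^{-1}\|\le1+\varepsilon$. (If $G=\{0\}$, the sum is empty.)

**(f)⇒(d).** *We assemble the finite-dimensional models in an ultraproduct.* Index by $i=(F_i,\varepsilon_i)$ with $F_i\subset Y$ finite and $0<\varepsilon_i<1$, ordered by larger $F_i$ and smaller $\varepsilon_i$, and let $\mathcal U$ be an ultrafilter containing all tails. Take $G_i$ as in (f) for $F_i$ and $\varepsilon_i$, and, after scaling, $S_i:G_i\to H_i$ onto a finite $\ell_1$-sum $H_i$ of spaces $\ell_q^n$ with $\|S_i\|\le1$ and $\|S_i^{-1}\|\le1+\varepsilon_i$. For $y\in F_i$ pick $y_i\in G_i$ with $\|y-y_i\|<\varepsilon_i$; put $y_i=0$ if $y\notin F_i$. Let $\iota y=[S_iy_i]\in X:=(H_i)_{\mathcal U}$.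

The map $\iota$ is linear: if $y,z,y+az\in F_i$, then $\|y_i+az_i-(y+az)_i\|\le(2+|a|)\varepsilon_i$, which tends to $0$ along $\mathcal U$, and $S_i$ is a contraction. It is isometric, since $(1+\varepsilon_i)^{-1}\|y_i\|\le\|S_iy_i\|\le\|y_i\|$ and $\|y_i\|\to\|y\|$. Each $H_i$ is a band in some $\ell_1^m(\ell_q^n)$, so $X\in BL_1L_q$ by (U). The map $P[h_i]=w^*\text{-}\lim_{\mathcal U}S_i^{-1}h_i$ is a contraction into $Y^{**}$, because $\|S_i^{-1}h_i\|\le(1+\varepsilon_i)\|h_i\|$, and $P\iota y=w^*\text{-}\lim_{\mathcal U} y_i=y$. So (d) holds.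

The implications (a)⇒(b)⇒(d), (a)⇒(c)⇒(d), (a)⇒(e)⇒(d), (a)⇒(f)⇒(d) and (d)⇒(a) give all equivalences. $\square$
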